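# Smoothable rank equals border rank for forms in three variables

We work over $\mathbb C$. Take a form $F$ of degree $d$ in three variables and suppose it is a limit of sums of $r$ powers of linear forms. As we approach the limit, the $r$ linear forms are $r$ points moving in a plane, and these points have a limit of their own, a scheme of length $r$. Can $F$ be read off from some scheme of length $r$, or can information be lost when the points collide? The problem is taken from Joachim Jelisiejew, Tomasz Mańdziuk, "Limits of saturated ideals", arXiv:2210.13579 (2022).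

## 1. Forms whose border rank is at most $d+1$

Let $S=\mathbb C[x_0,x_1,x_2]$, and let $P=\mathbb C[y_0,y_1,y_2]$ act on $S$ by differentiation, $y_i=\partial/\partial x_i$; write $g\circ F$ for the action. For a linear form $\ell=\sum a_ix_i$ and $g\in P_e$ put $g(\ell):=g(a_0,a_1,a_2)$. Then
$$g\circ \ell^d=\frac{d!}{(d-e)!}\,g(\ell)\,\ell^{d-e}\qquad(e\le d).\tag{1}$$
So $P$ is the coordinate ring of the plane $\mathbb P^2$ whose points are the linear forms $[\ell]$. The pairing $P_d\times S_d\to\mathbb C$, $(f,F)\mapsto f\circ F$, is perfect. For $0\neq c\in P_n$ we have $(fc)\circ F=f\circ(c\circ F)$, so $c\,\circ:S_d\to S_{d-n}$ is adjoint to the injective multiplication $c:P_{d-n}\to P_d$. Hence $c\,\circ$ is surjective.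

Throughout $d\ge1$, $F\in S_d$ is nonzero, $\mathcal O(a)=\mathcal O_{\mathbb P^2}(a)$, and $|Z|$ is the length of a finite scheme $Z$.

**Definition (border rank).** $\underline r(F)$ is the least $r$ such that $F$ is a limit of forms $\ell_1^d+\cdots+\ell_r^d$ with $\ell_i$ linear; equivalently, $[F]$ lies in the $r$-th secant variety of $\nu_d(\mathbb P^2)$, where $\nu_d[\ell]=[\ell^d]$. Put $\underline r(0)=0$.

By definition $\{G\in S_d:\underline r(G)\le s\}$ is the closure of the set of sums of $s$ powers (some $\ell_i$ may be $0$), so it is closed. Also $\underline r(G+G')\le\underline r(G)+\underline r(G')$.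

**Definition (spans and smoothable rank).** Let $Z\subset\mathbb P^2$ be a finite scheme and $(I_Z)_d=H^0(I_Z(d))$. A hyperplane in $\mathbb P(S_d)$ is given by some $f\in P_d$, and by (1) its pullback under $\nu_d$ is the form $d!\,f$. So hyperplanes containing $\nu_d(Z)$ correspond to $(I_Z)_d$, and
$$[F]\in\langle\nu_d(Z)\rangle\iff f\circ F=0\ \text{ for all } f\in(I_Z)_d.\tag{2}$$
We write the right-hand condition as $F\in\langle Z\rangle_d$, and use it also for $F=0$, for $Z=\emptyset$ (where it says $F=0$), and in degree $0$. The smoothable rank $sr(F)$ is the least length of a smoothable $Z$ (a flat limit of reduced sets of points) with $F\in\langle Z\rangle_d$. In $\mathbb P^2$ every finite scheme is smoothable, so $sr(F)$ is simply the least $|Z|$ with $F\in\langle Z\rangle_d$. A form with $sr(F)>\underline r(F)$ is called wild.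

For example, let $d\ge2$ and $F=x_0^{d-1}x_1=\lim_{t\to0}\frac1{dt}\big((x_0+tx_1)^d-x_0^d\big)$. This is not a $d$-th power, and the $d$-th powers form a closed set, so $\underline r(F)=2$. The points $[x_0],[x_0+tx_1]$ have ideal $(y_2,\,y_1(y_1-ty_0))$, with limit scheme $Z$ of ideal $(y_2,y_1^2)$. Both $y_2$ and $y_1^2$ kill $F$, so $F\in\langle Z\rangle_d$ and $sr(F)\le2$.

**The inequality $\underline r(F)\le sr(F)$.** Let $F\in\langle Z\rangle_d$ with $|Z|=r$, and let $Z_t$ be a flat one-parameter family with $Z_0=Z$ and $Z_t$ reduced for $t\ne0$. Let $L$ be the limit of the spaces $(I_{Z_t})_d$ in the Grassmannian. An element of $L$ is the value at $0$ of a family $f_t\in(I_{Z_t})_d$; this family vanishes on the total space away from $t=0$, hence everywhere by flatness. So $L\subseteq(I_Z)_d$, and taking annihilators $\langle Z\rangle_d\subseteq L^\perp=\lim\langle Z_t\rangle_d$. Each $\langle Z_t\rangle_d$ is spanned by $r$ powers of degree $d$, so $F$ is a limit of sums of $r$ powers.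

For the opposite inequality we start from an arc. Let $R=\mathbb C[[t]]$ and $K=\mathbb C((t))$.

**Lemma 1 (arcs).** Let $r=\underline r(F)$. There are $F_R\in S_d\otimes R$ with special fiber $F$ and $\Gamma\subset\mathbb P^2_R$, finite and flat of degree $r$ over $R$, with $F_K\in\langle\Gamma_K\rangle_d$.

*Proof.* Let $\mu:(\mathbb C^3)^r\to S_d$, $(\ell_i)\mapsto\sum\ell_i^d$, and $Y=\overline{\operatorname{im}\mu}\ni F$. The image contains a dense open subset of $Y$. Choose an irreducible curve $C\subset Y$ through $F$ meeting that subset, and a curve $C'\subset\mu^{-1}(C)$ dominating $C$. The smooth projective model of $C'$ maps onto the projective closure of $C$; choose a point $b$ over $F$. Completing at $b$ gives $\ell_i\in K^3$ (poles are allowed) such that $F_R:=\sum\ell_i^d$ lies in $S_d\otimes R$ and has special fiber $F$.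

Choose a set $\Gamma_K$ of exactly $r$ distinct $K$-points of $\mathbb P^2$ containing all $[\ell_i]$ with $\ell_i\ne0$, and let $\Gamma$ be its closure in $\mathbb P^2_R$. Then $\mathcal O_\Gamma$ has no $t$-torsion, so $\Gamma$ is flat. By properness each $K$-point extends to a section, so $\Gamma$ is supported on $r$ sections; it is proper with finite fibers, hence finite, and its degree is $r$. If $f\in(I_{\Gamma_K})_d$ then $f\circ F_K=d!\sum f(\ell_i)=0$. $\square$

The obvious candidate for a scheme of length $r$ that spans $F$ is $\Gamma_0$.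

**Lemma 2.** If $Z\subset\mathbb P^2$ is finite and $|Z|\le d+1$, then $H^1(I_Z(d))=0$.

*Proof.* As $H^1(\mathcal O(d))=0$, the claim is that $P_d\to H^0(\mathcal O_Z(d))$ is surjective. We may assume $Z\neq\emptyset$. Choose a linear form not vanishing at any point of $Z$ and dehomogenize, with affine coordinates $a,b$. The image of $P_e$ becomes the space $V_e\subseteq H^0(\mathcal O_Z)$ of restrictions of polynomials of degree $\le e$. Since $V_{e+1}=V_e+aV_e+bV_e$, an equality $V_e=V_{e+1}$ gives $V_{e+1}=V_{e+2}$ and so on, and then $V_e=H^0(\mathcal O_Z)$. So $\dim V_e$ grows strictly, from $\dim V_0=1$, until it reaches $|Z|$; hence $V_{|Z|-1}=H^0(\mathcal O_Z)$, and $V_d=H^0(\mathcal O_Z)$ since $|Z|-1\le d$. $\square$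

**Proposition 3 (the easy case).** Let $\Gamma,F_R$ be as in Lemma 1, with any degree $r$. If $H^1(I_{\Gamma_0}(d))=0$, then $F\in\langle\Gamma_0\rangle_d$. In particular $sr(F)=\underline r(F)$ whenever $\underline r(F)\le d+1$.

*Proof.* The map $P_d\otimes R\to H^0(\mathcal O_\Gamma(d))$ goes to a free module of rank $r$, and its reduction modulo $t$ is $P_d\to H^0(\mathcal O_{\Gamma_0}(d))$, which is surjective. By Nakayama the map over $R$ is surjective. Its target is free, so it splits and its kernel $(I_\Gamma)_d$ reduces *onto* $(I_{\Gamma_0})_d$. Thus each $f_0\in(I_{\Gamma_0})_d$ lifts to some $f\in(I_\Gamma)_d$. Now $f\circ F_R=0$, because this holds over $K$. At $t=0$ we get $f_0\circ F=0$. So $F\in\langle\Gamma_0\rangle_d$. If $r=\underline r(F)\le d+1$, Lemma 2 gives the hypothesis, and $sr(F)\le|\Gamma_0|=r$. $\square$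

For $d=1$ and $d=2$ this covers every form, since a ternary quadratic form is a sum of at most $3=d+1$ squares. For $d=3$, the Alexander–Hirschowitz theorem (recalled in Section 8) gives $\underline r(F)\le4=d+1$, so cubics are covered too. For quartics the largest border rank is $6=d+2$, and the easy case no longer suffices. A result of Mańdziuk says that a ternary form of degree $d$ and border rank at most $d+2$ is not wild. What changes for larger border rank?

## 2. Four points falling onto a line

What changes is that a form in $(I_{\Gamma_0})_d$ may fail to lift. Take $d=2$, $F=x_0x_1+x_2^2$, and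
$$F_t=-\tfrac2t\big(x_1-\tfrac t4x_0\big)^2+\big(1-\tfrac2t\big)x_2^2+\tfrac1t(x_1+x_2)^2+\tfrac1t(x_1-x_2)^2=x_0x_1+x_2^2-\tfrac t8x_0^2 .$$
So $F$ is the limit of $F_t\in\langle\Gamma_t\rangle_2$, where $\Gamma_t$ is the set of four points $(-\frac t4,1,0),(0,0,1),(0,1,1),(0,1,-1)$ in the coordinates $y_0,y_1,y_2$. A conic through the last three, which are collinear, contains the line $y_0=0$; hence
$$(I_{\Gamma_t})_2=\langle\, y_0(4y_0+ty_1),\ y_0y_2\,\rangle\ \ (t\neq0),\qquad (I_{\Gamma_0})_2=\langle y_0^2,y_0y_1,y_0y_2\rangle .$$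
The limit of the left-hand spaces is $\langle y_0^2,y_0y_2\rangle$, and $y_0y_1$ does not lift. Indeed $h^1(I_{\Gamma_0}(2))=3-(6-4)=1$. Also $y_0y_1\circ F=1\neq0$, so $F\notin\langle\Gamma_0\rangle_2$: the limit scheme has lost $F$.

Here $\underline r(F)=3$ (a nondegenerate quadratic form; matrix rank $\le2$ is a closed condition), so four points were wasteful. Any proof in general must use that $r$ is *minimal*, and must use it through the failure of lifting. Here is what is true.

**Theorem 4.** $sr(F)=\underline r(F)$ for every nonzero form $F\in\mathbb C[x_0,x_1,x_2]$.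

Thus wild forms in three variables do not exist. (For $F=0$ there is nothing to prove.)

**Theorem 5.** Let $F\in S_d$ be nonzero and $r=\underline r(F)$.

1. Let $\Gamma\subset\mathbb P^2_R$ be finite flat of degree $r$ over $R=\mathbb C[[t]]$, and let $F_R\in S_d\otimes R$ have special fiber $F$, with $F_K\in\langle\Gamma_K\rangle_d$. Then $F\in\langle\Gamma_0\rangle_d$.
2. If $|\Gamma|=r$ and $F\in\langle\Gamma\rangle_d$, then $H^1(I_\Gamma(d))=0$.
3. For all $r',d$, the union of the spans $\langle\nu_d(Z)\rangle$ over all $Z\subset\mathbb P^2$ of length $\le r'$ is closed and equals the $r'$-th secant variety.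
4. The maximal smoothable rank of ternary forms of degree $d$ is $\lceil(d+1)(d+2)/6\rceil$ for $d\neq2,4$, and it is $3$, $6$ for $d=2,4$.

The four points show that statement 1 fails in general if $r=\underline r(F)+1$. Statements 1 and 2 together say that at minimal $r$ the hypothesis $H^1(I_{\Gamma_0}(d))=0$ of Proposition 3 always holds. But there is no evident way to see this before knowing $F\in\langle\Gamma_0\rangle_d$.

The argument has two halves. A numerical half bounds $\underline r(F)$ from above when some $c\in P_{2m}$ simplifies $F$. A geometric half follows the degeneration and shows that either $F\in\langle\Gamma_0\rangle_d$, or such a $c$ exists, with numbers that contradict $r=\underline r(F)$. In the example $c=y_0y_2$ satisfies $c\circ F=0$; we return to it in Section 9.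

## 3. Bounding border rank by a plane curve

**Lemma 6.** Let $0\neq c\in P_n$, $n\ge1$, and $K_c=\{G\in S_d:c\circ G=0\}$. Every $G\in K_c$ has $\underline r(G)\le\lceil\frac12\dim K_c\rceil$, and $\dim K_c=\dim S_d-\dim P_{d-n}$.

*Proof.* The dimension formula holds because $c\,\circ$ is surjective.

**Step 1: smooth curves.** *We show that $s$ general powers coming from a smooth curve move in enough directions to fill $K_c$.* Let $C=\{c=0\}$ be smooth, hence irreducible. The degree $d$ forms vanishing on $C$ are $cP_{d-n}$, and their annihilator is $K_c$. So the cone $\hat C=\{\ell^d:[\ell]\in C\}\cup\{0\}$ spans $K_c$. Locally parametrize the nonzero points of $\hat C$, up to scalars, by an analytic arc $\gamma(\tau)$; the tangent space of $\hat C$ at $\gamma(\tau)$ is $\hat T=\langle\gamma(\tau),\gamma'(\tau)\rangle$. We claim that for $s$ general points the sum of these planes has dimension $\min(2s,\dim K_c)$. Use induction on $s$, starting from the empty sum. Let $W$ be the sum for $s-1$ general points; if $W=K_c$ we are done. Otherwise $\dim W=2s-2$ by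 induction, and the image of $\hat C$ spans $Q=K_c/W$.

If $\dim Q\ge2$ and $\bar\gamma,\bar\gamma'$ were dependent in $Q$ for general $\tau$, then $\bar\gamma$ would have constant direction. As $C$ is irreducible, the whole image of $\hat C$ would lie in one line, and would not span $Q$. So for a general point $\hat T$ maps isomorphically to a plane in $Q$, and the dimension rises by $2$. If $\dim Q=1$, a general $\bar\gamma$ is nonzero and the sum becomes $K_c$. This proves the claim.

The planes in the claim span the image of the differential of the sum map $\hat C^s\to K_c$. So for $2s\ge\dim K_c$ this map is dominant: a general element of $K_c$ is a sum of $s$ powers, and $\underline r\le s$ on all of $K_c$ by closedness.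

**Step 2: arbitrary $c$.** *We deform to the smooth case.* Take smooth $c_\varepsilon\to c$ and a linear section $\sigma$ of $c\,\circ$. For small $\varepsilon$ the map $(c_\varepsilon\,\circ)\sigma$ is invertible, and for $G\in K_c$ the form $G_\varepsilon=G-\sigma\big((c_\varepsilon\,\circ)\sigma\big)^{-1}(c_\varepsilon\circ G)$ lies in $K_{c_\varepsilon}$ and tends to $G$. Since $\dim K_{c_\varepsilon}=\dim K_c$, Step 1 and closedness finish the proof. $\square$

For $n=d+1$ we have $K_c=S_d$. As $(d+1)(d+2)$ is even,
$$\underline r(F)\le\Big\lceil\frac{(d+1)(d+2)}4\Big\rceil\le\frac{d^2+3d+4}4<\frac{(d+3)^2}4\qquad\text{for all }F\in S_d.\tag{3}$$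

**Proposition 7.** Let $m$ be an integer with $1\le m<\frac{d+3}2$, let $0\ne c\in P_{2m}$, and let $Z$ be a finite scheme with $c\circ F\in\langle Z\rangle_{d-2m}$ (if $2m>d$ then $c\circ F=0$ and this is no condition). Then $\underline r(F)<|Z|+m(d+3-m)$.

*Proof.*

**Step 1: the number from Lemma 6.** *We compare $s=\lceil\frac12\dim K_c\rceil$ with $m(d+3-m)$.* As $2m\le d+2$,
$$\dim K_c=\binom{d+2}2-\binom{d-2m+2}2=m(2d+3-2m),$$
where the second binomial is $0$ for $2m\in\{d+1,d+2\}$. Hence
$$s\le m\big(d+\tfrac32-m\big)+\tfrac12=m(d+3-m)-\tfrac{3m-1}2\le m(d+3-m)-1 .$$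
So it suffices to show $\underline r(F)\le|Z|+s$. Put $H=c\circ F$. If $H=0$, this is Lemma 6.

**Step 2: lifting a decomposition of $H$.** *If $H\neq0$, we subtract $|Z|$ powers from a nearby form so as to land in $K_c$.* Now $2m\le d$ and $b:=|Z|\ge1$. If $2m<d$, then $\underline r(H)\le sr(H)\le b$. So $H=\lim H_\varepsilon$ with $H_\varepsilon=\sum_{i\le b}a_{i,\varepsilon}q_{i,\varepsilon}^{d-2m}$, where the $a_{i,\varepsilon}$ are scalars and the $q_{i,\varepsilon}$ linear forms. If $2m=d$ this is trivial, $H$ being a constant. Perturbing the $q_{i,\varepsilon}$, we may assume $c(q_{i,\varepsilon})\ne0$. By (1), $c\circ q^d=\frac{d!}{(d-2m)!}c(q)q^{d-2m}$, so some linear combination $F'_\varepsilon$ of the $q_{i,\varepsilon}^d$ has $c\circ F'_\varepsilon=H_\varepsilon$. Let $\sigma$ be a linear section of $c\,\circ:S_d\to S_{d-2m}$ and $F_\varepsilon=F+\sigma(H_\varepsilon-H)$, which tends to $F$. Then $c\circ F_\varepsilon=H_\varepsilon$, so $F_\varepsilon-F'_\varepsilon\in K_c$ and $\underline r(F_\varepsilon)\le b+s$ by Lemma 6. By closedness $\underline r(F)\le b+s$.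 $\square$

## 4. Positive discriminant forces a destabilizing subsheaf

We recall some facts about coherent sheaves on $\mathbb P^2$. The Chern character $ch=(\mathrm{rk},c_1,ch_2)$ is additive in exact sequences, $ch(\mathcal O(a))=(1,a,\frac{a^2}2)$, and a sheaf of finite length $n$ has $ch=(0,0,n)$. A torsion sheaf has $c_1\ge0$. Torsion-free sheaves of rank one are the $I_Z(a)$ with $Z$ finite, possibly empty, and $ch_2(I_Z(a))=\frac{a^2}2-|Z|$. A nonzero map from a torsion-free sheaf of rank one to a torsion-free sheaf is injective; in particular a nonzero map $B\to B'$ between torsion-free sheaves of rank one forces $c_1(B)\le c_1(B')$. Since finite schemes have codimension $2$, $\mathrm{Hom}(I_Z(a),\mathcal O(b))=P_{b-a}$. Riemann–Roch reads $\chi=\mathrm{rk}+\frac32c_1+ch_2$, and Serre duality gives $\mathrm{Ext}^i(G,\mathcal O(-3))\cong H^{2-i}(G)^*$.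

For rank $2$ we need the number $4ch_2-c_1^2$. For $V=\mathcal O(a)\oplus\mathcal O(b)$ it equals $2a^2+2b^2-(a+b)^2=(a-b)^2$. It is positive exactly when $a\neq b$, and then the summand of larger degree has more than half of $c_1(V)$. This is a general phenomenon.

**Lemma 8 (Bogomolov's inequality in rank 2 on $\mathbb P^2$).** Let $V$ be a torsion-free sheaf of rank $2$ with $4ch_2(V)-c_1(V)^2>0$. Then there is an exact sequence $0\to A'\to V\to M'\to0$ with $A',M'$ torsion-free of rank one and $c_1(A')>\frac12c_1(V)>c_1(M')$.

*Proof.* Let $U=V^{**}$. It is locally free, $U/V$ has finite length, $c_1(U)=c_1(V)=:e$ and $ch_2(U)\ge ch_2(V)$. Suppose every rank one subsheaf of $U$ has $c_1\le e/2$. Then every torsion-free rank one quotient of $U$ has $c_1\ge e/2$.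

**Step 1: $\mathrm{Hom}(U,U(-3))=0$.** *This will make $h^2$ of the endomorphism bundle vanish.* Let $0\neq\varphi:U\to U(-3)$. If $\varphi$ had rank $2$, $\det\varphi$ would be a nonzero section of $\mathcal O(-6)$, which is impossible. If $\varphi$ has rank one with image $B$, then $c_1(B)\ge e/2$ since $B$ is a quotient of $U$, and $c_1(B)+3\le e/2$ since $B(3)\subset U$. This is a contradiction.

**Step 2: too many endomorphisms.** *We find an endomorphism vanishing at a point.* By Serre duality $h^2(\mathcal End\,U)=\dim\mathrm{Hom}(U,U(-3))=0$. As $ch(\mathcal End\,U)=ch(U)ch(U^*)=(4,0,4ch_2(U)-e^2)$, Riemann–Roch gives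
$$h^0(\mathcal End\,U)\ge\chi(\mathcal End\,U)=4+4ch_2(U)-e^2>4 .$$
Endomorphisms of the fiber $U_x$ at a point $x$ form a $4$-dimensional space, so some $0\ne\varphi\in\mathrm{End}(U)$ vanishes on $U_x$. Then $\det\varphi$ is a constant vanishing at $x$, so $\varphi$ has rank one.

**Step 3: contradiction.** *We compute $ch_2(U)$ from $\varphi$.* The image $B$ is both a torsion-free quotient and a subsheaf of $U$, so $c_1(B)=e/2=:a$ and $c_1(\ker\varphi)=a$. Write $B=I_Y(a)$ and $\ker\varphi=I_{Y'}(a)$. Then $4ch_2(U)-e^2=-4|Y|-4|Y'|\le0$, a contradiction.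

**Step 4: back to $V$.** *We move the destabilizing subsheaf into $V$ and saturate.* So $U$ has a rank one subsheaf $L$ with $c_1(L)>e/2$. The quotient $L/(L\cap V)\subset U/V$ has finite length, so $c_1(L\cap V)=c_1(L)$. Let $A'$ be the saturation of $L\cap V$ in $V$. Passing to it adds a torsion quotient, so $c_1(A')\ge c_1(L)>e/2$. Put $M'=V/A'$, which is torsion-free of rank one with $c_1(M')=e-c_1(A')<e/2$. $\square$

## 5. Membership in a span as a lifting problem

We now rewrite $F\in\langle Z\rangle_d$ so that failure to lift becomes a sheaf. We use derived categories only in the following form. In $D^b$ a sheaf is a complex in degree $0$; for sheaves $\mathrm{Hom}(G,H[n])=\mathrm{Ext}^n(G,H)$, which is $0$ for $n<0$. A triangle $A\to B\to C\to A[1]$ has zero consecutive composites, and $\mathrm{Hom}(W,-)$ and $\mathrm{Hom}(-,W)$ turn it into long exact sequences. Every morphism sits in a triangle, and a commutative square between two morphisms extends to a map of their triangles. A short exact sequence $0\to N\to V\to G\to0$ gives a triangle whose third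 map $\eta:G\to N[1]$ is the extension class. Pulling the extension back along $p:G'\to G$ gives the class $\eta p$, and the extension splits iff $\eta=0$.

**Duality.** Fix $H^2(\mathcal O(-3))\cong\mathbb C$. By Serre duality $\mathrm{Hom}(\mathcal O(d),\mathcal O(-3)[2])=H^2(\mathcal O(-d-3))=P_d^*=S_d$. So $F$ is a morphism $\mathcal O(d)\to\mathcal O(-3)[2]$, and for $f\in P_d=\mathrm{Hom}(\mathcal O,\mathcal O(d))$ the composite $F f\in\mathbb C$ is the number $f\circ F$. Next let $D\in P_m$ and $g\in P_{d-m}=\mathrm{Hom}(\mathcal O(m),\mathcal O(d))$. Multiplication by $D$ is a natural transformation $\mathrm{id}\to(-)(m)$. Apply naturality to $h=Fg:\mathcal O(m)\to\mathcal O(-3)[2]$: the composite $D h$ equals $h(m)\,D$, which after twisting by $-m$ is $\mathcal O\xrightarrow D\mathcal O(m)\xrightarrow{g}\mathcal O(d)\xrightarrow F\mathcal O(-3)[2]$. Hence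
$$\text{the composite } \mathcal O(m)\xrightarrow{g}\mathcal O(d)\xrightarrow{F}\mathcal O(-3)[2]\xrightarrow{D}\mathcal O(m-3)[2]\ \text{ is the number } (Dg)\circ F.\tag{4}$$
All this holds over $R$ and $K$ as well, by flat base change.

**The complex $E_0$.** Complete $F$ to a triangle
$$\mathcal O(-3)[1]\xrightarrow{\iota_0}E_0\xrightarrow{\pi_0}\mathcal O(d)\xrightarrow{F}\mathcal O(-3)[2].$$
For every sheaf $B$ on $\mathbb P^2$ we have $\mathrm{Hom}(B,\mathcal O(d)[-1])=0$, so the following is exact:
$$0\to\mathrm{Ext}^1(B,\mathcal O(-3))\xrightarrow{\iota_0}\mathrm{Hom}(B,E_0)\xrightarrow{\pi_0}\mathrm{Hom}(B,\mathcal O(d))\xrightarrow{F}\mathrm{Ext}^2(B,\mathcal O(-3)).\tag{5}$$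
A map $B\to E_0$ is thus a map $v:B\to\mathcal O(d)$ with $Fv=0$, together with a choice of "reason" for $Fv=0$; two reasons differ by an element of $\mathrm{Ext}^1(B,\mathcal O(-3))$. For instance, let $B=I_Z(d)$ and let $v$ be the inclusion. By Serre duality $\mathrm{Ext}^2(I_Z(d),\mathcal O(-3))=(I_Z)_d^*$, and $Fv$ is the functional $f\mapsto f\circ F$ on $(I_Z)_d$. So
$$F\in\langle Z\rangle_d\iff\text{the inclusion } I_Z(d)\to\mathcal O(d)\text{ lifts to } E_0.\tag{6}$$

**In a family.** Let $X=\mathbb P^2_R$ and let $i:X_0=\mathbb P^2\to X$ be the special fiber. For an object or morphism on $X$ a subscript $0$ means $Li^*$. For an $R$-flat sheaf $\mathcal S$ this is $\mathcal S_0=\mathcal S/t\mathcal S$. For every $H$ in $D^b(X)$ there is a triangle $H\xrightarrow tH\to i_*H_0\to H[1]$, and $\mathrm{Hom}(G,i_*H_0)=\mathrm{Hom}(G_0,H_0)$; under this adjunction $G\xrightarrow fH\to i_*H_0$ corresponds to $f_0$. Two consequences: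
$$f_0=0\iff f=tf'\text{ for some }f';\qquad \ker\big(t\text{ on }\mathrm{Hom}(G,H)\big)\text{ is a quotient of }\mathrm{Hom}(G_0,H_0[-1]).\tag{7}$$

**Setting.** From here through Section 7, $F_R\in S_d\otimes R$ has special fiber $F\neq0$, and $\Gamma\subset X$ is finite flat of degree $r$ over $R$, with $4r<(d+3)^2$ and $F_K\in\langle\Gamma_K\rangle_d$. View $F_R\in H^2(X,\mathcal O_X(-d-3))=S_d\otimes R$ as a morphism and define $E$ by the triangle
$$\mathcal O_X(-3)[1]\xrightarrow{\iota}E\xrightarrow{\pi}\mathcal O_X(d)\xrightarrow{F_R}\mathcal O_X(-3)[2].$$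
Its restriction to $X_0$ is the triangle of $E_0$.

**Where the direct attempt stops.** Let $u:I_\Gamma(d)\to\mathcal O_X(d)$ be the inclusion. The class $F_Ru$ lies in $\mathrm{Ext}^2_X(I_\Gamma(d),\mathcal O_X(-3))$, a finitely generated $R$-module. By flat base change and Serre duality on $\mathbb P^2_K$ it becomes over $K$ the functional $F_K|_{(I_{\Gamma_K})_d}$, which is $0$. Hence $t^kF_Ru=0$ for some $k\ge0$, and $t^ku$ lifts to some $j:I_\Gamma(d)\to E$ with $\pi j=t^ku$. If $k=0$, then $j_0$ lifts $u_0$ and (6) gives $F\in\langle\Gamma_0\rangle_d$.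

If $k\ge1$, we would like to divide $j$ by $t$. Now $\pi_0j_0=0$, so by (5) $j_0=\iota_0\eta$ with $\eta\in\mathrm{Ext}^1(I_{\Gamma_0}(d),\mathcal O(-3))\cong H^1(I_{\Gamma_0}(d))^*$. If $\eta=0$, then $j=tj_1$, and $\pi j_1=t^{k-1}u$. This recovers Proposition 3: when $H^1(I_{\Gamma_0}(d))=0$ we can divide down to $k=0$. If $\eta\neq0$ we are stuck.

**The way past.** The obstruction $\eta$ is an extension $0\to\mathcal O(-3)\to V\to I_{\Gamma_0}(d)\to0$, and $4ch_2(V)-c_1(V)^2=(d+3)^2-4r>0$, as we shall compute. By Lemma 8, $V$ has a large rank one subsheaf $A'$. If $A'$ maps injectively to $I_{\Gamma_0}(d)$, then $\eta$ vanishes on its image, because the inclusion of $A'$ lifts to $V$. So division by $t$ becomes possible if we replace $I_\Gamma(d)$ by the subsheaf of sections whose restriction to $X_0$ lies in $A'$. The price is that the special fiber of the new sheaf may have torsion. The next section sets up the bookkeeping that lets us repeat this.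

## 6. Elementary modifications along $A'$

Let $\mathcal S$ be $R$-flat and $p:\mathcal S_0\to T'$ a surjection with kernel $A'$. Its elementary modification is $\mathcal S'=\ker(\mathcal S\to\mathcal S_0\to T')$. For example, take $\mathcal S=\mathcal O_X$ and $T'=\mathcal O_L$, with $L=\{h=0\}$ a line in $X_0$ and $h$ regarded as a linear form on $X$. Then $\mathcal S'=(t,h)$ has the resolution $0\to\mathcal O_X(-1)\to\mathcal O_X\oplus\mathcal O_X(-1)\to\mathcal S'\to0$ with relation $h\cdot t-t\cdot h=0$. Setting $t=0$ in the relation gives $\mathcal S_0'=\mathcal O_L\oplus\mathcal O(-1)$. The kernel $A'=\mathcal O(-1)$ has become the quotient, and $T'=\mathcal O_L$ reappears as torsion inside.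

**Definition (datum of level $k\ge0$).** It consists of an $R$-flat coherent sheaf $\mathcal S$ on $X$ and maps $j:\mathcal S\to E$, $u:\mathcal S\to\mathcal O_X(d)$ with $\pi j=t^ku$, together with:

* (D1) an exact sequence $0\to T\to\mathcal S_0\xrightarrow qA\to0$ on $\mathbb P^2$ with $T$ torsion, $A$ torsion-free of rank one, $c_1(A)>\frac{d-3}2$, and $ch(\mathcal S_0)=(1,d,\frac{d^2}2-r)$;
* (D2) a torsion-free rank one sheaf $M$ and an exact sequence $0\to\mathcal O(-3)\to M\to T\to0$, of class $\delta:T\to\mathcal O(-3)[1]$, such that $j_0|_T=\iota_0\delta$;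
* (D3) $u_0=\bar uq$ with $\bar u:A\to\mathcal O(d)$ injective.

Condition (D2) is what will keep the next extension $V$ torsion-free.

**Numbers of a datum.** Put $m=c_1(T)\ge0$. Then $A\cong I_Z(d-m)$ and $M\cong I_W(m-3)$, and $c_1(A)>\frac{d-3}2$ says $m<\frac{d+3}2$. From $ch_2(\mathcal S_0)=ch_2(A)+ch_2(T)$ and $ch_2(T)=ch_2(M)-\frac92$ we get
$$\frac{d^2}2-r=\frac{(d-m)^2}2-|Z|+\frac{(m-3)^2}2-|W|-\frac92 ,$$
that is,
$$r=|Z|+|W|+m(d+3-m).\tag{8}$$

**Initial datum.** Take $\mathcal S=I_\Gamma(d)$, $u$ the inclusion, and *any* $k\ge0$ and $j$ with $\pi j=t^ku$; such a pair exists by Section 5. By flatness of $\Gamma$, $\mathcal S_0=I_{\Gamma_0}(d)$ and $u_0$ is the inclusion. Put $T=0$, $A=\mathcal S_0$, $M=\mathcal O(-3)$. This is a datum of level $k$ with $m=0$.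

**Lemma 9 (the step).** From a datum of level $k\ge1$ one obtains a datum $(\mathcal S',j',u',T',A',M')$ of level $k-1$ with an injection $A'\hookrightarrow A$ and $\bar u'=\bar u|_{A'}$. Moreover $j_0=\iota_0\eta$ for a unique $\eta:\mathcal S_0\to\mathcal O(-3)[1]$. If $0\to\mathcal O(-3)\to V\to\mathcal S_0\to0$ is the extension of class $\eta$, then $M'$ is a quotient of $V$ such that the composite $\mathcal O(-3)\to V\to M'$ is the inclusion of (D2).

*Proof.*

**Step 1: no $t$-torsion.** *We need to cancel $t$ in two groups of maps.* If $B$ is torsion-free of rank one with $c_1(B)>\frac{d-3}2\ge-1>-3$, then $\mathrm{Hom}(B,\mathcal O(-3))=0$. This applies to $B=A$, and as $T$ is torsion, $\mathrm{Hom}(\mathcal S_0,\mathcal O(-3))=0$. In the exact sequence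
$$\mathrm{Hom}(\mathcal S_0,\mathcal O(-3))\to\mathrm{Hom}(\mathcal S_0,E_0[-1])\to\mathrm{Hom}(\mathcal S_0,\mathcal O(d)[-1])=0$$
the first term is $0$, so $\mathrm{Hom}(\mathcal S_0,E_0[-1])=0$. By (7), $\mathrm{Hom}(\mathcal S,E)$ has no $t$-torsion. Maps from any sheaf to $\mathcal O_X(d)$ have no $t$-torsion either, since $t$ is injective on $\mathcal O_X(d)$.

**Step 2: the extension $V$.** *We turn the obstruction into a rank $2$ sheaf and check Lemma 8 applies.* As $k\ge1$, $\pi_0j_0=(t^ku)_0=0$, so by (5) $j_0=\iota_0\eta$ with $\eta$ unique. By (D2), $\iota_0\eta|_T=j_0|_T=\iota_0\delta$, so $\eta|_T=\delta$ by injectivity of $\iota_0$ in (5) for $B=T$. Therefore the preimage of $T$ in $V$ is the extension of class $\delta$, namely $M$, and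
$$0\to M\to V\to A\to0$$
is exact. Hence $V$ is torsion-free of rank $2$. We have $c_1(V)=d-3$ and $ch_2(V)=\frac92+\frac{d^2}2-r$, so
$$4ch_2(V)-c_1(V)^2=18+2d^2-4r-(d-3)^2=(d+3)^2-4r>0 .$$
Lemma 8 gives $0\to A'\to V\to M'\to0$ with $A',M'$ torsion-free of rank one and $c_1(A')>\frac{d-3}2>c_1(M')$.

**Step 3: $\mathcal O(-3)\cap A'=0$ in $V$.** *This makes $A'$ a subsheaf of $\mathcal S_0$.* Suppose the intersection is nonzero. Then the image of $\mathcal O(-3)$ in $M'$ is torsion, hence $0$, and $\mathcal O(-3)\subset A'$. So $\mathcal S_0=V/\mathcal O(-3)\to M'$ is surjective with torsion kernel $A'/\mathcal O(-3)$ and torsion-free target. Its kernel is therefore the torsion subsheaf of $\mathcal S_0$, which is $T$ because $A$ is torsion-free. So $M'\cong\mathcal S_0/T=A$, contradicting $c_1(M')<\frac{d-3}2<c_1(A)$.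

Thus $A'\to\mathcal S_0$ and $\mathcal O(-3)\to M'$ are injective. Put
$$T':=\mathcal S_0/A'=V/(\mathcal O(-3)+A')=M'/\mathcal O(-3),$$
a torsion sheaf since it has rank $0$, with projection $p:\mathcal S_0\to T'$. Let $\delta':T'\to\mathcal O(-3)[1]$ be the class of $0\to\mathcal O(-3)\to M'\to T'\to0$. The map of extensions $V\to M'$ over $p$, equal to the identity on $\mathcal O(-3)$, gives
$$\eta=\delta'p .\tag{9}$$
The composite $A'\to\mathcal S_0\to A$ is injective, because its kernel $A'\cap T$ is torsion and $A'$ is torsion-free. This is the injection $A'\hookrightarrow A$.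

**Step 4: the modification.** *We replace $\mathcal S$ by the sheaf on which division will be possible.* Let $\mathcal S'=\ker(\mathcal S\to\mathcal S_0\xrightarrow pT')$. It is a subsheaf of $\mathcal S$, so it has no $t$-torsion and is $R$-flat. We have $t\mathcal S\subset\mathcal S'\subset\mathcal S$, $\mathcal S'/t\mathcal S=A'$, and multiplication by $t$ gives $T'=\mathcal S/\mathcal S'\cong t\mathcal S/t\mathcal S'$. So
$$0\to T'\to\mathcal S'_0\xrightarrow{q'}A'\to0$$
is exact. Comparing with $0\to A'\to\mathcal S_0\to T'\to0$, $ch(\mathcal S_0')=ch(\mathcal S_0)$. With $c_1(A')>\frac{d-3}2$ this is (D1). The inclusion $inc:\mathcal S'\to\mathcal S$ restricts to $inc_0:\mathcal S_0'\xrightarrow{q'}A'\subset\mathcal S_0$. Let $u'=u\circ inc$. Then $u'_0=\bar u'q'$ with $\bar u'=\bar u|_{A'}$, the restriction along $A'\hookrightarrow A$, which is injective. This is (D3).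

**Step 5: dividing by $t$.** *This is the purpose of the construction.* By (9), $\eta|_{A'}=\delta'p|_{A'}=0$. So $(j\circ inc)_0=\iota_0\,\eta|_{A'}\,q'=0$, and (7) gives $j':\mathcal S'\to E$ with $j\circ inc=tj'$. From $t\pi j'=\pi j\circ inc=t^ku'$ and Step 1, $\pi j'=t^{k-1}u'$.

**Step 6: (D2) for the new datum.** *We compute $j'_0$ on the new torsion.* Let $\tau:\mathcal S\to\mathcal S'$, $s\mapsto ts$. Then $inc\circ\tau=t$, so $tj'\tau=j\circ inc\circ\tau=tj$, and $j'\tau=j$ since $\mathrm{Hom}(\mathcal S,E)$ has no $t$-torsion. The restriction $\tau_0$ is $\mathcal S_0\xrightarrow pT'\cong t\mathcal S/t\mathcal S'\subset\mathcal S'_0$. Since $T'$ is torsion, $\pi_0j_0'|_{T'}=0$, so by (5) $j_0'|_{T'}=\iota_0\theta$ for some $\theta:T'\to\mathcal O(-3)[1]$. Now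
$$\iota_0\theta p=j'_0\tau_0=j_0=\iota_0\eta ,$$
hence $\theta p=\eta=\delta'p$ by (5) with $B=\mathcal S_0$. The kernel of $p^*:\mathrm{Ext}^1(T',\mathcal O(-3))\to\mathrm{Ext}^1(\mathcal S_0,\mathcal O(-3))$ is the image of $\mathrm{Hom}(A',\mathcal O(-3))$, which is $0$ as in Step 1. So $\theta=\delta'$, which is (D2) with $M'$. The map $\mathcal O(-3)\to V\to M'$ is by construction the inclusion in the extension of class $\delta'$. $\square$

## 7. Level zero produces an equation of degree $2m$

**Lemma 10.** A datum of level $0$ yields $0\ne c\in P_{2m}$ with $c\circ F\in\langle Z\rangle_{d-2m}$ and $|Z|+m(d+3-m)\le r$.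

*Proof.* The inequality is (8).

**Step 1: two forms of degree $m$.** *We read off the factors of $c$.* Let $D\in P_m$ be the nonzero form giving $\mathcal O(-3)\to M\cong I_W(m-3)\subset\mathcal O(m-3)$, and $\hat D\in P_m$ the nonzero form giving $\bar u:I_Z(d-m)\to\mathcal O(d)$. Put $c=D\hat D\neq0$. The composite $T\xrightarrow\delta\mathcal O(-3)[1]\to M[1]$ consists of consecutive maps of a triangle, so it is $0$. Hence $D\delta=0:T\to\mathcal O(m-3)[1]$.

**Step 2: $(DF)\bar u=0$.** *Multiplying by $D$ kills the torsion part, so that the lift descends to $A$.* Complete $DF$ to a triangle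
$$\mathcal O(m-3)[1]\xrightarrow{\iota_1}E_1\xrightarrow{\pi_1}\mathcal O(d)\xrightarrow{DF}\mathcal O(m-3)[2],$$
and let $e:E_0\to E_1$ complete $\mathrm{id}_{\mathcal O(d)}$ and $D$ to a map of triangles, so $e\iota_0=\iota_1D$ and $\pi_1e=\pi_0$. Then $ej_0|_T=e\iota_0\delta=\iota_1D\delta=0$, so $ej_0=\hat\jmath q$ for some $\hat\jmath:A\to E_1$. As the level is $0$,
$$\pi_1\hat\jmath q=\pi_0j_0=u_0=\bar uq ,$$
and $q$ is a surjection of sheaves, so $\pi_1\hat\jmath=\bar u$. Hence $(DF)\bar u=(DF)\pi_1\hat\jmath=0$.

**Step 3: translation.** *We evaluate on sections.* If $2m>d$, then $c\circ F=0$ and there is nothing to show. Otherwise let $g\in(I_Z)_{d-2m}=\mathrm{Hom}(\mathcal O(m),A)$. Then $\bar ug=\hat Dg$, and by (4) the composite $(DF)\bar ug$ is the number $(D\hat Dg)\circ F$. So $g\circ(c\circ F)=0$ for all $g\in(I_Z)_{d-2m}$, that is, $c\circ F\in\langle Z\rangle_{d-2m}$. $\square$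

**Proposition 11.** In the Setting, suppose $r\le\underline r(F)$. Then for every choice of initial $(j,k)$, after $k$ steps the level $0$ datum has $m=0$, and $F\in\langle\Gamma_0\rangle_d$.

*Proof.* Apply Lemma 9 $k$ times, then Lemma 10.

**Step 1: $m=0$.** *Here minimality of $r$ enters.* If $m\ge1$, Proposition 7 applies since $m<\frac{d+3}2$, and gives $\underline r(F)<|Z|+m(d+3-m)\le r$, a contradiction.

**Step 2: if $m=0$, then $Z=\Gamma_0$.** *We identify the scheme at the end of the process.* The inclusion $\mathcal O(-3)\subset M=I_W(-3)\subset\mathcal O(-3)$ is a nonzero constant, so $W=\emptyset$, and $|Z|=r$ by (8). The successive injections $A'\hookrightarrow A$ are compatible with the embeddings into $\mathcal O(d)$, so the image of $\bar u:I_Z(d)\to\mathcal O(d)$ lies in $I_{\Gamma_0}(d)$. Moreover $\bar u$ is a nonzero scalar times the inclusion. Hence $I_Z\subset I_{\Gamma_0}$; both have colength $r$, so $Z=\Gamma_0$.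

**Step 3: conclusion.** *We read Lemma 10 for $m=0$.* The form $c$ is a nonzero constant, and the lemma says $F\in\langle\Gamma_0\rangle_d$. $\square$

Steps 2 and 3 do not use $r\le\underline r(F)$: in the Setting, *whenever* the level $0$ datum has $m=0$, $F\in\langle\Gamma_0\rangle_d$.

## 8. Proofs of Theorems 4 and 5

**Proof of Theorem 4.** Let $r=\underline r(F)$. Lemma 1 gives $F_R$ and $\Gamma$ of degree $r$ with $F_K\in\langle\Gamma_K\rangle_d$, and $4r<(d+3)^2$ by (3). So we are in the Setting, and Proposition 11 gives $F\in\langle\Gamma_0\rangle_d$ with $|\Gamma_0|=r$. Finite schemes in $\mathbb P^2$ are smoothable, so $sr(F)\le r=\underline r(F)\le sr(F)$. $\square$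

**Proof of Theorem 5(1).** The hypotheses and (3) put us in the Setting with $r=\underline r(F)$; apply Proposition 11. $\square$

**Proof of Theorem 5(2).** *The idea is to feed a constant family into the machine, with a deliberately bad choice of $j$.* Let $F\in\langle\Gamma\rangle_d$ and $|\Gamma|=r=\underline r(F)$, and suppose $0\neq\rho\in\mathrm{Ext}^1(I_\Gamma(d),\mathcal O(-3))\cong H^1(I_\Gamma(d))^*$. Consider the constant family $\Gamma\times\mathrm{Spec}\,R$ with $F_R=F$; by (3) the Setting holds. The composite $I_\Gamma(d)\subset\mathcal O(d)\xrightarrow F\mathcal O(-3)[2]$ is the functional $F|_{(I_\Gamma)_d}=0$, so by base change $F_Ru=0$, and $u$ lifts to $\hat\jmath$ with $\pi\hat\jmath=u$. Put $j=t\hat\jmath+\iota\rho_R$, where $\rho_R$ is the constant extension of $\rho$. Then $\pi j=tu$, so $(j,1)$ gives an initial datum of level $1$. Here $j_0=\iota_0\rho$, so $\eta=\rho\neq0$ and the extension $V$ of Lemma 9 does not split. By Proposition 11, after the one step $m=0$. So $M'=I_W(-3)$, and the composite $\mathcal O(-3)\to V\to M'$, being injective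 into $I_W(-3)\subset\mathcal O(-3)$, is an isomorphism. Its inverse splits $V$, a contradiction. So $H^1(I_\Gamma(d))=0$. $\square$

**Proof of Theorem 5(3).** The union is $\{[F]:sr(F)\le r'\}$. By Theorem 4 this equals $\{[F]:\underline r(F)\le r'\}$, which is the $r'$-th secant variety and is closed. $\square$

**Proof of Theorem 5(4).** By Theorem 4 we want the maximal border rank, which is the least $r'$ such that the $r'$-th secant variety $\sigma_{r'}(\nu_d(\mathbb P^2))$ is all of $\mathbb P(S_d)$. By the Alexander–Hirschowitz theorem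
$$\dim\sigma_{r'}(\nu_d(\mathbb P^2))=\min\Big(3r'-1,\binom{d+2}2-1\Big)$$
except for $(d,r')=(2,2),(4,5)$, where the dimension is one less. Outside the exceptions the condition is $3r'\ge\frac{(d+1)(d+2)}2$, so the least $r'$ is $\lceil(d+1)(d+2)/6\rceil$. For $d=2$ and $d=4$ this formula would give $2$ and $5$, exactly the exceptional values, where the secant variety is a hypersurface; the next value, $3$ respectively $6$, works. $\square$

## 9. The four points again: the case $m=1$ occurs

Return to $d=2$, $F=x_0x_1+x_2^2$ and the four points of Section 2, so $r=4=\underline r(F)+1$. Since $4r=16<25=(d+3)^2$, the Setting holds, and Lemmas 9 and 10 apply; only the hypothesis $r\le\underline r(F)$ of Proposition 11 fails. We can determine where the process ends. At level $0$ we cannot have $m=0$, because then $F\in\langle\Gamma_0\rangle_2$ by Steps 2 and 3 of Proposition 11, and we saw that $y_0y_1\in(I_{\Gamma_0})_2$ does not kill $F$. Since $m<\frac52$, and $m=2$ would make $m(5-m)=6>4$ in (8), we have $m=1$, and (8) reads $4=|Z|+|W|+4$, so $Z=W=\emptyset$.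

Hence $A=\mathcal O(1)$, embedded by $\bar u=\hat D$ in $I_{\Gamma_0}(2)\subset\mathcal O(2)$. So the linear form $\hat D$ vanishes on the four points of $\Gamma_0$, and $\hat D$ is a multiple of $y_0$, the line onto which the points have fallen. Lemma 10 says $D\hat D\circ F=0$. As $y_0\circ F=x_1$, this means $D\in\langle y_0,y_2\rangle$. Proposition 7 with $m=1$ and $Z=\emptyset$ then gives $\underline r(F)<4$, in agreement with $\underline r(F)=3$. The modification process has detected that four points were one too many.
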